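\title{Smoothing actions of groups of sub-exponential growth on one-manifolds}

\begin{abstract}
We prove that every finitely generated group of orientation-preserving
homeomorphisms of a connected one-manifold that has sub-exponential growth is
topologically conjugate to a group of $C^1$ diffeomorphisms. On the closed
interval and on the circle the derivatives of the generators can be made as
close to $1$ as one likes. The conjugacy is the distribution function of a
finite atomless measure of full support whose Radon--Nikodym derivatives under
the group are all continuous. The construction of this measure works for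
actions on any compact metrizable space without isolated points, and at that
level of generality the existence of the measure characterizes
sub-exponential growth.
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, a \emph{$1$-manifold} is a connected one-manifold, that is, one of
$\mathbb{R}$, $[0,1)$, $[0,1]$ or $S^1=\mathbb{R}/\mathbb{Z}$. We write
$\operatorname{Homeo}_+(M)$ for the group of orientation-preserving
homeomorphisms of $M$ and $\operatorname{Diff}^1_+(M)$ for the subgroup of those
$g$ such that $g$ and $g^{-1}$ are of class $C^1$ (with one-sided derivatives at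
boundary points). A subgroup $G\subset\operatorname{Homeo}_+(M)$ is
\emph{conjugate to a subgroup of $\operatorname{Diff}^1_+(M)$} if there is a
homeomorphism $\phi$ of $M$ with
$\phi G\phi^{-1}\subset\operatorname{Diff}^1_+(M)$: one continuous change of
coordinate makes all elements of $G$ continuously differentiable at once.

Let $G$ be generated by a finite set $S$. The word length $|g|_S$ is the least
number of letters from $S\cup S^{-1}$ needed to write $g$, and
$v_S(m)=\#\{g:|g|_S\le m\}$. The group has \emph{polynomial growth} if
$v_S(m)\le Cm^d$ for some $C$, $d$ and all $m\ge1$, \emph{sub-exponential growth} if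
$\frac1m\log v_S(m)\to0$, and \emph{intermediate growth} if its growth is
sub-exponential but not polynomial. These notions do not depend on $S$: if
every element of a second generating set $S'$ has $S$-length at most $L$, then
$v_{S'}(m)\le v_S(Lm)$.

Not every finitely generated subgroup of $\operatorname{Homeo}_+(M)$ can be
smoothed. Thurston's stability theorem \cite{Thurston} implies that every
nontrivial finitely generated subgroup of $\operatorname{Diff}^1_+([0,1])$
surjects onto $\mathbb{Z}$. The nontrivial group
$\Gamma=\langle a,b,c\mid a^2=b^3=c^7=abc\rangle$ embeds in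
$\operatorname{Homeo}_+(\mathbb{R})$ \cite{Bergman}, hence in
$\operatorname{Homeo}_+([0,1])$. It is perfect, since its abelianization is
$\mathbb{Z}^3$ modulo the vectors $(2,-3,0)$, $(0,3,-7)$, $(-1,-1,6)$, whose
determinant is $1$. So $\Gamma$ does not surject onto $\mathbb{Z}$ and is not
even isomorphic to a subgroup of $\operatorname{Diff}^1_+([0,1])$. At the other
end, it is known that every finitely generated virtually nilpotent subgroup of
$\operatorname{Homeo}_+(M)$ is conjugate to a subgroup of
$\operatorname{Diff}^1_+(M)$; by Gromov's theorem these are exactly the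
subgroups of polynomial growth. By a result of Navas, groups of intermediate growth
do occur in $\operatorname{Diff}^1_+([0,1])$. This leads to the following
question, posed in \cite{Parkhe}.

\medskip
\noindent\textbf{Question.} \emph{Let $M$ be a $1$-manifold and let
$G\subset\operatorname{Homeo}_+(M)$ be finitely generated of sub-exponential
growth. Is $G$ conjugate to a subgroup of $\operatorname{Diff}^1_+(M)$?}
\medskip

A short computation shows how growth and derivatives interact. Let
$G=\langle S\rangle\subset\operatorname{Homeo}_+([0,1])$, and suppose that some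
nonempty open interval $I$ satisfies $gI\cap I=\emptyset$ for all $g\ne1$, so that
the intervals $gI$ are pairwise disjoint. Suppose $\phi$ conjugates $G$ into
$\operatorname{Diff}^1_+([0,1])$ with
$e^{-\varepsilon}\le D(\phi s\phi^{-1})\le e^{\varepsilon}$ for $s\in S$. The
same bounds hold for $s^{-1}$, so the chain rule gives
$D(\phi g\phi^{-1})\ge e^{-\varepsilon|g|_S}$, and comparing lengths gives
\begin{equation}\label{eq:wandering}
1\ \ge\ \sum_{g\in G}|\phi(gI)|\ \ge\ |\phi(I)|\sum_{g\in G}e^{-\varepsilon|g|_S}.
\end{equation}
The last series converges for every $\varepsilon>0$ exactly when $G$ has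
sub-exponential growth (Lemma~\ref{lem:series}). Thus sub-exponential growth is
precisely the condition under which there is room in $[0,1]$ for all the
intervals $gI$ when lengths change slowly from one interval to the next. One
would guess that the answer is yes, and even with derivatives close to $1$.
This is the case.

\begin{theorem}\label{thm:main}
Let $M$ be a $1$-manifold and let $G\subset\operatorname{Homeo}_+(M)$ be
finitely generated of sub-exponential growth. Then $G$ is conjugate to a
subgroup of $\operatorname{Diff}^1_+(M)$. If $M=[0,1]$ or $M=S^1$, then for any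
finite generating set $S$ and any $\varepsilon>0$ the conjugacy $\phi$ can be
chosen with $e^{-\varepsilon}\le D(\phi s\phi^{-1})\le e^{\varepsilon}$ for all
$s\in S$.
\end{theorem}

The regularity cannot be raised to $C^{1+\alpha}$ for any $\alpha>0$. By
\cite{Navas}, finitely generated subgroups of
$\operatorname{Diff}^{1+\alpha}_+([0,1])$ of sub-exponential growth are
virtually nilpotent, hence of polynomial growth; so a group of intermediate
growth in $\operatorname{Diff}^1_+([0,1])$ is not conjugate to such a subgroup.

Finite generation can be relaxed.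

\begin{theorem}\label{thm:countable}
Let $M$ be a $1$-manifold and let $G\subset\operatorname{Homeo}_+(M)$ be a
countable group, not necessarily finitely generated, all of whose finitely
generated subgroups have sub-exponential growth. Then $G$ is conjugate to a
subgroup of $\operatorname{Diff}^1_+(M)$.
\end{theorem}

This applies, for instance, to every countable abelian group, since
$v_S(m)\le(2m+1)^{\#S}$ when the elements of $S$ commute.

Both theorems come from a statement about measures in which neither the order
nor the dimension of $M$ plays a role. Let a group $G$ act by homeomorphisms on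
a compact metrizable space $X$. A Borel measure on $X$ is \emph{atomless} if
points have measure zero, and has \emph{full support} if nonempty open sets
have positive measure. A \emph{smoothing measure} for the action is a finite
atomless Borel measure $\mu$ of full support for which there are continuous
functions $c(g,\cdot)\colon X\to\mathbb{R}$, $g\in G$, with
\begin{equation}\label{eq:rule}
\mu(gB)=\int_B e^{c(g,x)}\,d\mu(x)\qquad(g\in G,\ B\subset X\text{ Borel}).
\end{equation}
In other words, the Radon--Nikodym derivative of $B\mapsto\mu(gB)$ with respect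
to $\mu$ has a continuous positive version $e^{c(g,\cdot)}$. When $X$ is
$[0,1]$ or $S^1$, measuring length by $\mu$ turns $e^{c(g,\cdot)}$ into the
derivative of $g$ (Section~\ref{sec:conj}).

To treat both theorems at once we replace word length by a general gauge. A
\emph{length function} on a countable group $G$ is a map
$\ell\colon G\to\mathbb{Z}_{\ge0}$ with $\ell(1)=0$, $\ell(g^{-1})=\ell(g)$,
$\ell(gh)\le\ell(g)+\ell(h)$, and $v(m)=\#\{g:\ell(g)\le m\}<\infty$ for all
$m$. It is \emph{sub-exponential} if $\frac1m\log v(m)\to0$. On a finitely
generated group of sub-exponential growth, any word length is an example.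

\begin{theorem}\label{thm:measure}
Let $G$ be a countable group with a sub-exponential length function $\ell$,
acting by homeomorphisms on a nonempty compact metrizable space $X$ without
isolated points, and let $\varepsilon>0$. Then there are a smoothing measure
$\mu$ on $X$ and continuous functions $c(g,\cdot)$ as in \eqref{eq:rule} such
that
\[
c(gh,x)=c(g,hx)+c(h,x)\qquad(g,h\in G,\ x\in X),
\]
and $|c(g,x)|\le\varepsilon$ for all $x\in X$ whenever $\ell(g)\le1$.
\end{theorem}

At this level of generality the growth hypothesis is necessary.

\begin{theorem}\label{thm:converse}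
For a finitely generated group $G$ the following are equivalent:
\begin{enumerate}
\item[(a)] $G$ has sub-exponential growth;
\item[(b)] every action of $G$ by homeomorphisms on a nonempty compact
metrizable space without isolated points has a smoothing measure.
\end{enumerate}
\end{theorem}

Condition (b) concerns all actions; a single action of a group of exponential
growth may well be smooth. The maps $x\mapsto 2x$ and $x\mapsto 2x+1$ lie in
$\operatorname{Diff}^1_+(\mathbb{R})$, and their $2^n$ products of length $n$
are the distinct maps $x\mapsto 2^nx+j$, $0\le j<2^n$.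

The proofs use none of the results quoted above. Section~\ref{sec:conj} reduces
the conjugacy problem to Theorem~\ref{thm:measure}. Section~\ref{sec:model}
carries out the construction of the measure by hand for one circle
homeomorphism; Sections~\ref{sec:towers} and~\ref{sec:measure} carry it out in
general. Sections~\ref{sec:countable} and~\ref{sec:converse} prove
Theorems~\ref{thm:countable} and~\ref{thm:converse}.

\section{From measures to conjugacies}\label{sec:conj}

Growth will always be used in the following form.

\begin{lemma}\label{lem:series}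
A length function $\ell$ on a countable group $G$ is sub-exponential if and
only if $\sum_{g\in G}e^{-t\ell(g)}<\infty$ for every $t>0$.
\end{lemma}

\begin{proof}
If $\ell$ is sub-exponential and $t>0$, then $v(m)\le e^{tm/2}$ for large $m$,
so $\sum_ge^{-t\ell(g)}\le\sum_{m\ge0}v(m)e^{-tm}<\infty$. Conversely, if the
series has a finite sum $A_t$, then $v(m)e^{-tm}\le A_t$, so
$\limsup\frac1m\log v(m)\le t$. If this holds for all $t>0$, then
$\frac1m\log v(m)\to0$, because $v(m)\ge1$.
\end{proof}

\begin{proposition}\label{prop:param}
Let $M=[0,1]$ or $M=S^1$, let $G\subset\operatorname{Homeo}_+(M)$, and let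
$\mu$ be a smoothing measure for the action of $G$ on $M$, with functions
$c(g,\cdot)$. Then there is $\phi\in\operatorname{Homeo}_+(M)$ such that for
every $g\in G$ the map $\hat g=\phi g\phi^{-1}$ lies in
$\operatorname{Diff}^1_+(M)$ and $D\hat g(t)=e^{c(g,\phi^{-1}(t))}$.
\end{proposition}

\begin{proof}
Dividing $\mu$ by its total mass does not change \eqref{eq:rule}, so we may
assume $\mu(M)=1$. Let $\operatorname{Leb}$ denote Lebesgue measure.

Let $M=[0,1]$ and put $\phi(x)=\mu([0,x])$. This function is continuous because
$\mu$ has no atoms, strictly increasing because $\mu$ has full support, and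
$\phi(0)=0$, $\phi(1)=1$; so $\phi\in\operatorname{Homeo}_+([0,1])$. Since
$\mu(\phi^{-1}[0,t])=\mu([0,\phi^{-1}(t)])=t$ and a finite Borel measure on
$[0,1]$ is determined by its values on the intervals $[0,t]$, we have
$\phi_*\mu=\operatorname{Leb}$. For $u<w$ in $[0,1]$,
\begin{equation}\label{eq:ftc}
\begin{split}
\hat g(w)-\hat g(u)&=\operatorname{Leb}(\hat g[u,w])
=\mu\big(g\,\phi^{-1}[u,w]\big)\\
&=\int_{\phi^{-1}[u,w]}e^{c(g,x)}\,d\mu(x)
=\int_u^we^{c(g,\phi^{-1}(t))}\,dt .
\end{split}
\end{equation}
The last integrand is continuous, so $\hat g$ is $C^1$ with the stated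
derivative. The same applies to $\hat g^{-1}=\phi g^{-1}\phi^{-1}$.

Let $M=S^1$. Regard $\mu$ as a measure on $[0,1]$ giving zero mass to the
endpoints. The map $\phi$ just defined fixes $0$ and $1$, so it descends to an
orientation-preserving homeomorphism of $S^1$, and again
$\phi_*\mu=\operatorname{Leb}$. Let $F\colon\mathbb{R}\to\mathbb{R}$ be a lift
of $\hat g$, an increasing homeomorphism with $F(t+1)=F(t)+1$. For
$u<w<u+1$, the map $\hat g$ sends the arc $[u,w]$ onto the arc $[F(u),F(w)]$,
whose length is $F(w)-F(u)<1$. Hence \eqref{eq:ftc} holds with $F(w)-F(u)$ on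
the left, and $F$ is $C^1$ with the stated derivative.
\end{proof}

Nothing is lost in this reformulation. If $\phi G\phi^{-1}$ consists of $C^1$
diffeomorphisms of $[0,1]$ or $S^1$, then $\mu(B)=\operatorname{Leb}(\phi B)$
is a smoothing measure with $c(g,x)=\log D\hat g(\phi(x))$, because
$\mu(gB)=\operatorname{Leb}(\hat g\,\phi B)=\int_{\phi B}D\hat g(t)\,dt$. The
identity $c(gh,x)=c(g,hx)+c(h,x)$ is then the chain rule.

\begin{corollary}\label{cor:reduction}
Assume Theorem~\ref{thm:measure}. Let $M$ be a $1$-manifold and let
$G\subset\operatorname{Homeo}_+(M)$ be a countable group with a sub-exponential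
length function $\ell$. Then $G$ is conjugate to a subgroup of
$\operatorname{Diff}^1_+(M)$. If $M$ is compact and $\varepsilon>0$, the
conjugacy $\phi$ can be chosen with
$e^{-\varepsilon}\le D(\phi g\phi^{-1})\le e^{\varepsilon}$ whenever
$\ell(g)\le1$.
\end{corollary}

\begin{proof}
For compact $M$, apply Theorem~\ref{thm:measure} with $X=M$ and then
Proposition~\ref{prop:param}.

An increasing homeomorphism of $[0,1)$ or of $(0,1)$ extends to an element of
$\operatorname{Homeo}_+([0,1])$ fixing $0$ and $1$, and extension is an
injective homomorphism. So a group acting on $[0,1)$ or $(0,1)$ can be regarded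
as a subgroup of $\operatorname{Homeo}_+([0,1])$ with the same length function.
The conjugacy $\phi\in\operatorname{Homeo}_+([0,1])$ given by the compact case
fixes $0$ and $1$, so it restricts to a homeomorphism of $[0,1)$ or $(0,1)$
that conjugates the group to a group of $C^1$ diffeomorphisms. This settles
$M=[0,1)$. For $M=\mathbb{R}$, fix an increasing $C^\infty$ diffeomorphism
$\theta\colon\mathbb{R}\to(0,1)$, take $\phi$ as above for the group
$\theta G\theta^{-1}$, and conjugate $G$ by $\theta^{-1}\phi\theta$: the map
$\theta^{-1}\big(\phi\,\theta g\theta^{-1}\phi^{-1}\big)\theta$ is a $C^1$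
diffeomorphism of $\mathbb{R}$.
\end{proof}

Theorem~\ref{thm:main} is Corollary~\ref{cor:reduction} with $\ell=|\cdot|_S$.
It remains to construct smoothing measures.

\section{A model case: one parabolic fixed point}\label{sec:model}

The first thing to try is averaging. Take a probability measure $\lambda$ on
$X$ and put $\mu=\sum_ge^{-\varepsilon\ell(g)}g_*\lambda$, a finite measure by
Lemma~\ref{lem:series}. Substituting $g=sh$ gives
$\mu(sB)=\sum_he^{-\varepsilon\ell(sh)}h_*\lambda(B)$, so
$e^{-\varepsilon}\mu(B)\le\mu(sB)\le e^{\varepsilon}\mu(B)$ when $\ell(s)\le1$.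
The densities are bounded, which on an interval gives Lipschitz maps, but
nothing makes them continuous. The whole difficulty is continuity, and it is
visible already for $G=\mathbb{Z}$.

Let $X=\mathbb{R}\cup\{\infty\}$ be the circle and let $G$ be generated by
$\tau(t)=t+1$, $\tau(\infty)=\infty$, with $\ell(\tau^j)=|j|$. We look for
$\mu=e^{\Psi(t)}\,dt$. Then
\[
\mu(\tau B)=\int_Be^{\Psi(t+1)}\,dt=\int_Be^{\Psi(t+1)-\Psi(t)}\,d\mu(t),
\qquad\text{so}\qquad c(\tau,t)=\Psi(t+1)-\Psi(t).
\]
Averaging Lebesgue measure on $[0,1)$ gives
$\Psi(t)=-\varepsilon|\lfloor t\rfloor|$, and $c(\tau,t)$ equals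
$-\varepsilon$ for $t\ge0$ and $+\varepsilon$ for $t<0$. The jump at $0$
disappears if we take $\Psi(t)=-\varepsilon|t|$ instead. The jump at $\infty$
remains, and it is the serious one. Indeed, let $\Psi$ be continuous and
suppose that $\Psi(t+1)-\Psi(t)$ has a limit $\chi$ as $|t|\to\infty$. If
$\chi>0$, the masses $\mu([j,j+1])$ increase for large $j$; if $\chi<0$, the
masses $\mu([-j,-j+1])$ increase for large $j$; in both cases $\mu$ is
infinite. So $\chi=0$. The potential $\Psi$ must satisfy two competing
demands: its increments tend to zero, and it decreases fast enough for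
$e^{\Psi}$ to be integrable.

For $\mathbb{Z}$ one can write down $\Psi(t)=-\log(1+t^2)$. This uses the slow
growth of $\mathbb{Z}$ and the global coordinate $t$. The following solution
uses only the convergence in Lemma~\ref{lem:series}, in its integral form, and
is assembled from pieces of finite range. Let
$\varepsilon_n=\varepsilon2^{-n}$, choose $R_1<R_2<\cdots$ with
$\int_{|t|>R_n}e^{-\varepsilon_{n+1}|t|}\,dt\le2^{-n}$, and consider the
\emph{tents}
\[
\psi_n(t)=\varepsilon_n(R_n-|t|)^+,\qquad\psi_n(\infty)=0,
\]
where $a^+=\max(a,0)$. Each tent is continuous on $X$. The tents become flatter,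
wider, and also higher: the condition on $R_n$ reads
$\varepsilon_{n+1}R_n\ge\log(2^{n+1}/\varepsilon_{n+1})$, so
$\sum_n\psi_n(t)=\infty$ for every real $t$. Differences converge,
however. Put
\[
\Psi(t)=\sum_{n\ge1}\big(\psi_n(t)-\psi_n(0)\big)
=-\sum_{n\ge1}\varepsilon_n\min(|t|,R_n).
\]
Then $c(\tau,\cdot)=\sum_n(\psi_n\circ\tau-\psi_n)$ is a series of continuous
functions on $X$ whose $n$-th term is bounded by $\varepsilon_n$. It converges
uniformly, so $c(\tau,\cdot)$ is continuous on $X$, including at $\infty$, and
$|c(\tau,\cdot)|\le\varepsilon$. For integrability, keep a single term of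
$\Psi$ on each scale: $\Psi\le0$ everywhere and
$\Psi(t)\le-\varepsilon_n|t|$ for $R_{n-1}<|t|\le R_n$, so
$\int e^{\Psi}\le2R_1+\sum_{n\ge2}2^{-(n-1)}<\infty$. Thus $e^{\Psi}dt$ is a
smoothing measure. For later comparison, it can be written as a sum along
orbits: with $\lambda=e^{\Psi}dt|_{[0,1)}$,
\begin{equation}\label{eq:modelsum}
\int f\,d\mu=\int\sum_{y\in Gx}e^{\Psi(y)-\Psi(x)}f(y)\,d\lambda(x).
\end{equation}

In general the role of $|t|$ is played by the distance along an orbit,
\[
|y|_x=\min\{\ell(g):gx=y\}\qquad(x\in X,\ y\in Gx),
\]
which satisfies $|x|_x=0$ and $|gy|_x\le\ell(g)+|y|_x$. This function lives on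
one orbit and need not extend continuously: for an irrational rotation $g$ we
have $|g^jx|_x=|j|$, while $g^jx$ returns arbitrarily close to $x$. A tent of
radius $R$ involves only finitely many group elements, so it can be built
on the images of a small neighborhood of a base point. The price is that the
neighborhood shrinks as $R$ grows. Three problems result.
\begin{enumerate}
\item Points near the base point $p$ must see the same piece of orbit as $p$.
This holds for generic $p$ (Section~\ref{sec:towers}).
\item The integrability estimate needs a starting point, such as $0$ above,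
that lies at the top of the tents of all levels. One shrinking neighborhood per
level leaves a single such point, and \eqref{eq:modelsum} with $\lambda$ a
Dirac mass is purely atomic. We let the neighborhoods branch, which leaves a
Cantor set.
\item The orbits of this Cantor set need not be dense. We start a new branching
family at every level, inside the sets of a countable base.
\end{enumerate}

\section{Towers}\label{sec:towers}

In this section and the next, $G$, $\ell$, $X$ and $\varepsilon$ are as in
Theorem~\ref{thm:measure}, and $d$ is a metric on $X$ inducing its topology.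
Write $\operatorname{Fix}(g)=\{x:gx=x\}$, a closed set, and let
\[
X_0=X\setminus\bigcup_{g\in G}\partial\operatorname{Fix}(g)
\]
be the set of \emph{generic} points.

\begin{lemma}\label{lem:generic}
Every nonempty open subset of $X$ contains uncountably many generic points. If
$p\in X_0$ and $gp=hp$, then $g=h$ on a neighborhood of $p$.
\end{lemma}

\begin{proof}
By the Baire category theorem, a countable union of closed sets with empty
interior in the compact metrizable space $X$ has empty interior. The boundary
of a closed set is closed with empty interior, and so is a point, since $X$ has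
no isolated points. If a nonempty open set $O$ met $X_0$ in a countable set,
then $O$ would be covered by these countably many points and the countably many
sets $\partial\operatorname{Fix}(g)$, which is impossible. If $p\in X_0$ and
$gp=hp$, then $p$ lies in $\operatorname{Fix}(h^{-1}g)$ but not in its
boundary, hence in its interior.
\end{proof}

The next lemma builds tents of slope $\sigma$ and radius $R$ over finitely many
generic points. The extra parameter $N$ is a safety margin: to bound
$\psi(gx)-\psi(x)$ for $\ell(g)\le N$ we must know where $g$ sends the points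
at which $\psi\neq0$, so we control the orbit out to distance $R+N$.

\begin{lemma}\label{lem:tower}
Let $P\subset X_0$ be a finite set whose points lie in pairwise distinct
orbits. Let $R,N\ge1$ be integers, let $\sigma>0$, and let $W_p$ be an open
neighborhood of $p$ for each $p\in P$. Then there are open sets
$p\in U_p\subset V_p\subset W_p$, with the $V_p$ pairwise disjoint, and a
continuous function $\psi\colon X\to[0,\sigma R]$ such that
\begin{enumerate}
\item[(i)] $|\psi(gx)-\psi(x)|\le\sigma\ell(g)$ for all $x\in X$ whenever
$\ell(g)\le N$;
\item[(ii)] if $p\in P$, $x\in U_p$, $y\in Gx$ and $|y|_x\le R$, then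
$\psi(y)=\sigma(R-|y|_x)$. In particular $\psi=\sigma R$ on $U_p$.
\end{enumerate}
\end{lemma}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.25,yscale=0.6]
\draw (-4.6,0)--(4.6,0);
\foreach \x in {-4,...,4}{
  \draw[line width=1.8pt] (\x-0.36,0)--(\x+0.36,0);
  \node[below] at (\x,-0.05) {\footnotesize $g^{\x}V_p$};
}
\foreach \x/\y in {-2/1,-1/2,0/3,1/2,2/1}{
  \draw[thick] (\x-0.3,0)--(\x-0.15,\y)--(\x+0.15,\y)--(\x+0.3,0);
}
\draw[dashed] (-3,0)--(0,3)--(3,0);
\end{tikzpicture}
\caption{A tower for $G=\mathbb{Z}=\langle g\rangle$ acting on an interval,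
with one base point $p$, radius $R=3$ and margin $N=1$. The thick segments are
the floors $g^jV_p$, $|j|\le R+N$. On the floor $g^jV_p$ the function $\psi$
(solid graph) is one bump function on $V_p$, transported by $g^j$ and scaled by
$\sigma(R-|j|)^+$; the heights follow the dashed tent.}\label{fig:tower}
\end{figure}

\begin{proof}
\emph{The floors.} Call $g\in G$ \emph{short} if $\ell(g)\le R+N$; there are
finitely many short elements. We choose open sets $p\in V_p\subset W_p$ such
that for all $p,q\in P$ and all short $g,h$:
\begin{equation}\label{eq:dichotomy}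
\begin{array}{l}
\text{if $p=q$ and $gp=hp$, then $g=h$ on $V_p$;}\\
\text{otherwise, $gV_p\cap hV_q=\emptyset$.}
\end{array}
\end{equation}
In the first case Lemma~\ref{lem:generic} gives a neighborhood of $p$ on which
$g=h$. In the second case $gp\ne hq$, because distinct points of $P$ lie in
distinct orbits; choose disjoint open sets $A\ni gp$ and $A'\ni hq$, which
gives neighborhoods $g^{-1}A$ of $p$ and $h^{-1}A'$ of $q$. Let $V_p$ be the
intersection of $W_p$ with the finitely many neighborhoods of $p$ so obtained.
Taking $g=h=1$ shows that the $V_p$ are pairwise disjoint.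

For $p\in P$ and $y\in Gp$ with $|y|_p\le R+N$, fix $g_{p,y}\in G$ with
$g_{p,y}\,p=y$ and $\ell(g_{p,y})=|y|_p$. The \emph{floors} $g_{p,y}V_p$ are
finitely many and pairwise disjoint by \eqref{eq:dichotomy}; see
Figure~\ref{fig:tower}.

\emph{The function.} Choose $r>0$ such that the ball of radius $2r$ about $p$
is contained in $V_p$ for every $p\in P$. Let $U_p$ be the open ball of radius
$r$ about $p$, and let $b_p(x)=\min\{1,(2-d(x,p)/r)^+\}$, a continuous function
$X\to[0,1]$ that equals $1$ on $U_p$ and vanishes outside $V_p$. Define
\[
\psi=\sum_{p\in P}\ \sum_{y\in Gp,\ |y|_p\le R+N}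
\sigma\,(R-|y|_p)^+\ b_p\circ g_{p,y}^{-1}.
\]
This is a finite sum of continuous functions. The term $(p,y)$ vanishes outside
the floor $g_{p,y}V_p$, so at most one term is nonzero at any point, and
$0\le\psi\le\sigma R$. We claim that
\begin{equation}\label{eq:value}
\psi(gw)=\sigma\,(R-|gp|_p)^+\,b_p(w)\qquad(p\in P,\ w\in V_p,\ g\text{ short}).
\end{equation}
Indeed $y=gp$ has $|y|_p\le\ell(g)\le R+N$, and the short elements $g$ and
$g_{p,y}$ both send $p$ to $y$. By \eqref{eq:dichotomy} they agree on $V_p$. So
$gw=g_{p,y}w$ lies on the floor $(p,y)$, where only the term $(p,y)$ counts.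

(i) Let $\ell(g)\le N$. Replacing $(x,g)$ by $(gx,g^{-1})$ if necessary, we may
assume $\psi(x)\ge\psi(gx)$, and we may assume $\psi(x)>0$, since otherwise both
values are $0$. Then $x=g_{p,y}w$ with $w\in V_p$ and $|y|_p<R$, and
$\psi(x)=\sigma(R-|y|_p)b_p(w)$. The element $gg_{p,y}$ has length less than
$R+N$ and sends $p$ to $gy$, so \eqref{eq:value} gives
$\psi(gx)=\sigma(R-|gy|_p)^+b_p(w)\ge\sigma(R-|gy|_p)b_p(w)$. Therefore
\[
0\le\psi(x)-\psi(gx)\le\sigma\,(|gy|_p-|y|_p)\,b_p(w)\le\sigma\ell(g).
\]

(ii) Let $m=|y|_x\le R$ and $y=gx$ with $\ell(g)=m$. Then $|gp|_p\le m$. If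
$hp=gp$ with $\ell(h)<m$, then $h=g$ on $V_p$ by \eqref{eq:dichotomy}, so
$hx=y$, contradicting $|y|_x=m$. Hence $|gp|_p=m$, and \eqref{eq:value} with
$w=x$ and $b_p(x)=1$ gives $\psi(y)=\sigma(R-m)$.
\end{proof}

\begin{remark}\label{rem:generic}
Genericity enters only through the first line of \eqref{eq:dichotomy}, and the
construction fails without it. Let $G=\langle g\rangle$ act on $[0,1]$ with
$g$ the identity on $[0,\frac12]$ and $gx>x$ on $(\frac12,1)$, and take
$p=\frac12$. The orbit of $p$ is $\{p\}$, so the formula gives
$\psi=\sigma R\,b_p$. For $x$ slightly larger than $p$ we have $|gx|_x=1$ and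
$gx\in U_p$, so $\psi(gx)=\sigma R$ instead of $\sigma(R-1)$.
\end{remark}

\section{Construction of the measure}\label{sec:measure}

We prove Theorem~\ref{thm:measure}. Let $\varepsilon_n=\varepsilon2^{-n}$ for
$n\ge1$. By Lemma~\ref{lem:series} there are integers $1\le R_1<R_2<\cdots$
with
\begin{equation}\label{eq:radii}
\sum_{g:\ \ell(g)>R_n}e^{-\varepsilon_{n+1}\ell(g)}\le2^{-n}\qquad(n\ge1),
\end{equation}
since these are tails of convergent series.

\subsection{Nested towers}
Let $O_1,O_2,\dots$ be a countable base of nonempty open sets of $X$
(repetitions allowed). We construct, for $n=1,2,\dots$, a finite set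
$P_n\subset X_0$, open sets $U_q\subset V_q$ for $q\in P_n$, and a function
$\psi_n$. Put $P_0=\emptyset$, and suppose level $n-1$ has been built. For each
$p\in P_{n-1}$ choose two points of $X_0\cap U_p$, the \emph{children} of $p$,
labeled $0$ and $1$, and choose one more point $r_n\in X_0\cap O_n$, the
\emph{root} of level $n$. We choose these points one after another, each outside
the orbits of the points of level $n$ already chosen. This is possible because
orbits are countable while the sets we choose from are uncountable
(Lemma~\ref{lem:generic}). Let $P_n$ be the set of these points. For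
$q\in P_n$ let $W_q$ be an open ball about $q$ of diameter less than $1/n$,
with $\overline{W_q}\subset U_p$ if $q$ is a child of $p$ and
$\overline{W_q}\subset O_n$ if $q=r_n$. Apply Lemma~\ref{lem:tower} with
\[
P=P_n,\qquad R=R_n,\qquad N=n,\qquad\sigma=\varepsilon_n
\]
to obtain $U_q\subset V_q\subset W_q$ and
$\psi_n\colon X\to[0,\varepsilon_nR_n]$. (The sets $U_q,V_q,W_q$ always refer
to the level under discussion.)

Fix $k\ge1$. A sequence $\omega=(\omega_1,\omega_2,\dots)\in\{0,1\}^{\mathbb{N}}$
determines a path $p_k=r_k,\,p_{k+1},\,p_{k+2},\dots$ in which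
$p_{k+i}\in P_{k+i}$ is the child of $p_{k+i-1}$ labeled $\omega_i$. Since
\[
\overline{V_{p_{n+1}}}\subset U_{p_n}\subset V_{p_n},\qquad
\operatorname{diam}\overline{V_{p_n}}\le1/n\qquad(n\ge k),
\]
the compact sets $\overline{V_{p_n}}$ decrease to a single point
$\pi_k(\omega)$, which lies in $U_{p_n}$ for every $n\ge k$ and in
$\overline{V_{r_k}}\subset O_k$. The map $\pi_k$ is continuous: if $\omega$ and
$\omega'$ agree in the first $i$ places, their images lie in the same set
$V_{p_{k+i}}$, of diameter at most $1/(k+i)$. It is injective: if $\omega$ and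
$\omega'$ first differ in place $i$, their images lie in the disjoint sets
$V_q$, $V_{q'}$ of two siblings $q,q'\in P_{k+i}$. Let $E_k\subset O_k$ be the
compact image of $\pi_k$, and let $\lambda_k$ be the image under $\pi_k$ of the
product measure $(\frac12,\frac12)^{\mathbb{N}}$. The product measure gives
zero mass to points and $\pi_k$ is injective, so $\lambda_k$ is an atomless
probability measure with $\lambda_k(E_k)=1$. What we retain is:
\begin{equation}\label{eq:top}
\text{if $x\in E_k$ and $n\ge k$, then $x\in U_p$ for some $p\in P_n$.}
\end{equation}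

\subsection{The cocycle}
As in the model, only differences of the $\psi_n$ are summed. Put
\[
c(g,x)=\sum_{n\ge1}\big(\psi_n(gx)-\psi_n(x)\big).
\]
By Lemma~\ref{lem:tower}(i) with $N=n$, the $n$-th term is at most
$\varepsilon_n\ell(g)$ in absolute value as soon as $n\ge\ell(g)$. This is why
the margin grows with $n$: every $g$ is controlled from some level on. The
series converges uniformly, so $c(g,\cdot)$ is continuous. If $\ell(g)\le1$,
the bound holds for all $n$, and $|c(g,x)|\le\sum_n\varepsilon_n=\varepsilon$.
Adding the series for $c(g,hx)$ and $c(h,x)$ term by term gives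
$c(gh,x)=c(g,hx)+c(h,x)$.

The value $c(g,x)$ depends only on the points $x$ and $gx$. For $y\in Gx$ we
may therefore write
\[
C(x,y)=\sum_{n\ge1}\big(\psi_n(y)-\psi_n(x)\big),
\]
the analogue of $\Psi(y)-\Psi(x)$. Then $C(x,gx)=c(g,x)$, $C(x,x)=0$, and
\begin{equation}\label{eq:Cshift}
C(x,gz)=C(x,z)+c(g,z)\qquad(z\in Gx,\ g\in G).
\end{equation}

\subsection{Summability along orbits}

\begin{lemma}\label{lem:sum}
Let $H_k=\sum_{n<k}\varepsilon_nR_n$ and $Z_k=e^{H_k}(v(R_k)+1)$. For every
$x\in E_k$,
\[
\sum_{y\in Gx}e^{C(x,y)}\le Z_k .
\]
\end{lemma}

\begin{proof}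
Let $x\in E_k$ and $y\in Gx$. For $n<k$ we know only that
$\psi_n(y)-\psi_n(x)\le\varepsilon_nR_n$; these terms contribute at most $H_k$.
For $n\ge k$, \eqref{eq:top} and Lemma~\ref{lem:tower}(ii) show that
$\psi_n(x)=\varepsilon_nR_n$ is the maximal possible value of $\psi_n$, so the
$n$-th term is at most $0$, and that it equals $-\varepsilon_n|y|_x$ if
$|y|_x\le R_n$. Hence $C(x,y)\le H_k$ for all $y\in Gx$, and for $n>k$
\[
C(x,y)\le H_k-\varepsilon_n|y|_x\quad\text{on}\quad
A_n=\{y\in Gx:R_{n-1}<|y|_x\le R_n\}.
\]
For each $y\in Gx$ choose $\gamma_y\in G$ with $\gamma_yx=y$ and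
$\ell(\gamma_y)=|y|_x$; the map $y\mapsto\gamma_y$ is injective. So at most
$v(R_k)$ points have $|y|_x\le R_k$, and they contribute at most
$e^{H_k}v(R_k)$. The other points lie in the sets $A_n$, $n>k$, and by
\eqref{eq:radii}
\[
\sum_{y\in A_n}e^{C(x,y)}\le e^{H_k}\sum_{y\in A_n}e^{-\varepsilon_n\ell(\gamma_y)}
\le e^{H_k}\sum_{\ell(g)>R_{n-1}}e^{-\varepsilon_n\ell(g)}
\le e^{H_k}2^{-(n-1)} .
\]
Finally $\sum_{n>k}2^{-(n-1)}=2^{-(k-1)}\le1$.
\end{proof}

\subsection{The measure}
For $x\in X$ let $\nu_x=\sum_{y\in Gx}e^{C(x,y)}\delta_y$, where $\delta_y$ is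
the Dirac mass at $y$. Each $\nu_x$ already obeys the transformation rule:
substituting $y=gz$ and using \eqref{eq:Cshift},
\begin{equation}\label{eq:nurule}
\nu_x(gB)=\sum_{z\in Gx}e^{C(x,gz)}1_B(z)
=\sum_{z\in Gx}e^{C(x,z)}e^{c(g,z)}1_B(z)=\int_Be^{c(g,z)}\,d\nu_x(z).
\end{equation}
The rule is linear in the measure, so it survives averaging over $x$, and
averaging is what removes the atoms and fills out the support.

For a Borel function $f\ge0$, the function $x\mapsto\int f\,d\nu_x$ is Borel.
To see this, list $G=\{g_1,g_2,\dots\}$ and let
$D_i=\{x:g_jx\ne g_ix\text{ for all }j<i\}$, an open set. For each $y\in Gx$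
exactly one index $i$ satisfies $g_ix=y$ and $x\in D_i$, namely the least $i$
with $g_ix=y$. Hence
$\int f\,d\nu_x=\sum_i1_{D_i}(x)\,e^{c(g_i,x)}f(g_ix)$, a series of
nonnegative Borel functions. We can therefore define, for Borel $B\subset X$,
\[
\mu(B)=\sum_{k\ge1}\frac{2^{-k}}{Z_k}\int\nu_x(B)\,d\lambda_k(x).
\]
By monotone convergence $\mu$ is countably additive, and
\begin{equation}\label{eq:muint}
\int f\,d\mu=\sum_{k\ge1}\frac{2^{-k}}{Z_k}\int\Big(\int f\,d\nu_x\Big)d\lambda_k(x)
\end{equation}
for every Borel $f\ge0$ (first for indicators, then for simple functions, then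
for increasing limits). This is the general form of \eqref{eq:modelsum}. We
check the required properties.

\emph{Finite.} By Lemma~\ref{lem:sum}, $\nu_x(X)\le Z_k$ on $E_k$, so
$\mu(X)\le\sum_k2^{-k}=1$.

\emph{Atomless.} For $z\in X$ we have $\nu_x(\{z\})=0$ unless $z\in Gx$, that
is, unless $x\in Gz$. The set $Gz$ is countable, hence $\lambda_k$-null for all
$k$, and $\mu(\{z\})=0$.

\emph{Full support.} Since $C(x,x)=0$ we have $\nu_x\ge\delta_x$, so
$\mu\ge2^{-k}Z_k^{-1}\lambda_k$ and $\mu(O_k)\ge2^{-k}Z_k^{-1}>0$. Every
nonempty open set contains some $O_k$.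

\emph{Transformation rule.} Integrate \eqref{eq:nurule} against
$\sum_k2^{-k}Z_k^{-1}\lambda_k$ and apply \eqref{eq:muint} to
$f=e^{c(g,\cdot)}1_B$. This gives \eqref{eq:rule}.

Theorem~\ref{thm:measure} is proved, and with it
Corollary~\ref{cor:reduction} and Theorem~\ref{thm:main}. \qed

\begin{remark}
Sub-exponential growth is used only in \eqref{eq:radii}, hence only for the
finiteness of $\mu$. Continuity of $c$ forces the slopes $\varepsilon_n$ to be
summable, so the series of Lemma~\ref{lem:series} must converge for arbitrarily
small exponents; convergence for one exponent, which holds for the word length of every finitely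
generated group since $v_S(m)\le(2\#S+1)^m$, would not do. The absence of
isolated points is used in Lemma~\ref{lem:generic} and is necessary: an
isolated point is an open set, so it is an atom of any measure of full support.
Compactness gives the Baire property and the points $\pi_k(\omega)$;
metrizability gives the bump functions and the countable base.
\end{remark}

\section{Length functions on countable groups}\label{sec:countable}

By Corollary~\ref{cor:reduction}, Theorem~\ref{thm:countable} follows from the
next lemma. With infinitely many generators of length one the unit ball is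
infinite, so we give the generators weights tending to infinity. A very heavy
new generator occurs rarely in a word of given weight, and so it hardly raises
the growth rate.

\begin{lemma}\label{lem:length}
A countable group $G$ all of whose finitely generated subgroups have
sub-exponential growth has a sub-exponential length function.
\end{lemma}

\begin{proof}
Write $G=\{s_1,s_2,\dots\}$, with repetitions allowed, and
$G_j=\langle s_1,\dots,s_j\rangle$. Given integers $1\le L_1<L_2<\cdots$, give
the letters $s_i^{\pm1}$ weight $L_i$, and define the weight of a word as the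
sum of the weights of its letters. For $g\in G_j$ let $\ell_j(g)$ be the least
weight of a word in $s_1^{\pm1},\dots,s_j^{\pm1}$ representing $g$, and let
$v_j(m)=\#\{g\in G_j:\ell_j(g)\le m\}$. A word of weight at most $m$ has at
most $m$ letters, so $v_j$ is bounded by the word growth of $G_j$, and $\ell_j$
is a sub-exponential length function on $G_j$. It depends only on
$L_1,\dots,L_j$.

\emph{Claim.} Given $\eta>0$ and $L_1,\dots,L_j$, every sufficiently large
$L=L_{j+1}$ satisfies $v_{j+1}(m)\le e^{\eta m}$ for all $m\ge L$.

Put $t=\eta/2$ and $A=\sum_{a\in G_j}e^{-t\ell_j(a)}$, which is finite by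
Lemma~\ref{lem:series}. Let $L$ satisfy $e^{tL}\ge4A$. Take $g\in G_{j+1}$ and
cut a word of least weight for $g$ at the letters $s_{j+1}^{\pm1}$. This gives
\[
g=a_0\,s_{j+1}^{\pm1}\,a_1\cdots s_{j+1}^{\pm1}\,a_k,\qquad a_i\in G_j,\qquad
kL+\sum_{i=0}^k\ell_j(a_i)\le\ell_{j+1}(g),
\]
so $e^{-t\ell_{j+1}(g)}\le e^{-tkL}\prod_ie^{-t\ell_j(a_i)}$. Different
elements $g$ have different data $(k,\text{signs},a_0,\dots,a_k)$. Summing
over all possible data,
\[
\sum_{g\in G_{j+1}}e^{-t\ell_{j+1}(g)}
\le\sum_{k\ge0}2^ke^{-tkL}A^{k+1}
=A\sum_{k\ge0}\big(2Ae^{-tL}\big)^k\le A\sum_{k\ge0}2^{-k}=2A .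
\]
Hence $v_{j+1}(m)\le2A\,e^{tm}\le e^{tL}e^{tm}\le e^{\eta m}$ for $m\ge L$,
which proves the claim.

Let $L_1=1$ and choose $L_{j+1}>L_j$ inductively as in the claim with
$\eta=\frac1{j+1}$. Let $\ell(g)$ be the least weight of a word in all the
letters $s_i^{\pm1}$ representing $g$. This function is integer-valued,
symmetric and subadditive, and $\ell(1)=0$. If $m<L_{j+1}$, a word of weight at
most $m$ uses only $s_1^{\pm1},\dots,s_j^{\pm1}$, so $v(m)=v_j(m)<\infty$. If
$L_j\le m<L_{j+1}$ with $j\ge2$, then $v(m)=v_j(m)\le e^{m/j}$. As
$m\to\infty$ the corresponding $j$ tends to infinity, so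
$\frac1m\log v(m)\to0$.
\end{proof}

\section{Smoothing measures force sub-exponential growth}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. The implication (a)$\Rightarrow$(b) is
Theorem~\ref{thm:measure} applied to a word length. For the converse we imitate
the model of Section~\ref{sec:model}: let $G$ act on itself, thicken each point
to a Cantor set to remove isolated points, and add a single point at infinity.
Continuity at that point forces the masses of the copies to change, from one copy to the next,
at an asymptotically prescribed rate, and an estimate like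
\eqref{eq:wandering} follows. In (b) the cocycle identity is not assumed, so we
first derive it.

\begin{lemma}\label{lem:cocycle}
If $\mu$ is a smoothing measure with functions $c(g,\cdot)$, then
$c(gh,x)=c(g,hx)+c(h,x)$ for all $g,h\in G$ and $x\in X$.
\end{lemma}

\begin{proof}
Rule \eqref{eq:rule} for $h$ says that
$\int_{hB}f\,d\mu=\int_Bf(hx)\,e^{c(h,x)}\,d\mu(x)$ when $f$ is an indicator
function, hence for all Borel $f\ge0$. With $f=e^{c(g,\cdot)}$,
\[
\int_Be^{c(gh,x)}\,d\mu=\mu(ghB)=\int_{hB}e^{c(g,y)}\,d\mu(y)
=\int_Be^{c(g,hx)+c(h,x)}\,d\mu
\]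
for all Borel $B$. So the two continuous integrands agree almost everywhere.
The set where they differ is open and null, hence empty by full support.
\end{proof}

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(a)}]
Finite groups have sub-exponential growth, so let $G$ be infinite, with finite
symmetric generating set $S$ and word length $|\cdot|$. Let $K$ be a Cantor set
and let $X=(G\times K)\cup\{\infty\}$ be the one-point compactification of
$G\times K$, with $G$ discrete. It is homeomorphic to the union of $\{0\}$ and
one copy of $K$ in each interval $[\frac1{2i+1},\frac1{2i}]$, $i\ge1$, so it is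
compact, metrizable and without isolated points. Every neighborhood of $\infty$
contains $X\setminus(F\times K)$ for some finite $F\subset G$. The group acts
by $g(a,t)=(ga,t)$ and $g\infty=\infty$; these maps are homeomorphisms of
$G\times K$ and so extend to homeomorphisms of $X$. Let $\mu$ be a smoothing
measure for this action, with functions $c(g,\cdot)$.

Since $\infty$ is fixed, Lemma~\ref{lem:cocycle} shows that
$\chi(g)=c(g,\infty)$ is a homomorphism $G\to\mathbb{R}$. Let
$W(g)=\mu(\{g\}\times K)$, which is positive because $\{g\}\times K$ is open,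
and note that
\[
W(sg)=\mu\big(s(\{g\}\times K)\big)=\int_{\{g\}\times K}e^{c(s,x)}\,d\mu(x).
\]
Fix $\delta>0$. By continuity at $\infty$ of the finitely many functions
$c(s,\cdot)$, $s\in S$, there is a finite set $F\subset G$ with
$|c(s,x)-\chi(s)|\le\delta$ for $s\in S$ and $x\notin F\times K$. Thus the
quantity $\Delta(s,g)=\log W(sg)-\log W(g)-\chi(s)$ satisfies
$|\Delta(s,g)|\le\delta$ for $s\in S$, $g\notin F$. Let $\beta$ be an upper bound for
$|\Delta(s,g)|$ over the finite set $S\times F$.

Let $g=s_n\cdots s_1$ with $s_i\in S$ and $n=|g|$, and put $g_0=1$,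
$g_i=s_i\cdots s_1$. Then $|g_i|=i$, so the $g_i$ are distinct and at most
$\#F$ of them lie in $F$. Since $\chi(g)=\sum_i\chi(s_i)$,
\[
\log W(g)-\log W(1)-\chi(g)=\sum_{i=1}^n\Delta(s_i,g_{i-1}),
\]
and therefore $\log W(g)\ge\chi(g)-\delta|g|-C_\delta$, where
$C_\delta=\beta\,\#F+|\log W(1)|$ does not depend on $g$. The drift $\chi$ may
make $W(g)$ small, but then it makes $W(g^{-1})$ large:
$\chi(g)+\chi(g^{-1})=0$ and $|g^{-1}|=|g|$ give
$\sqrt{W(g)W(g^{-1})}\ge e^{-\delta|g|-C_\delta}$. By the inequality of
arithmetic and geometric means,
\[
\mu(X)\ge\sum_{g}W(g)=\sum_g\frac{W(g)+W(g^{-1})}2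
\ge\sum_g\sqrt{W(g)W(g^{-1})}\ge e^{-C_\delta}\sum_ge^{-\delta|g|}.
\]
As $\mu$ is finite, $\sum_ge^{-\delta|g|}<\infty$ for every $\delta>0$, and $G$
has sub-exponential growth by Lemma~\ref{lem:series}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bergman}
Bergman, Pacific J. Math. \textbf{147} (1991).

\bibitem{Navas}
Navas, GAFA \textbf{18} (2008).

\bibitem{Parkhe}
Kiran Parkhe, \emph{Smoothing nilpotent actions on 1-manifolds},
arXiv:1403.7781 (2014).

\bibitem{Thurston}
Thurston, Topology \textbf{13} (1974).

\end{thebibliography}
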